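# Gaussian concentration for equilibrium states of potentials with summable variations

## 1. The theorem and its vocabulary

**Theorem 1.** Let $A$ be a finite alphabet, $\Omega=A^{\mathbb N}$, $T$ the left shift, $(Tx)_i=x_{i+1}$. For $\phi:\Omega\to\mathbb R$ put
$$\mathrm{var}_n(\phi)=\sup\{|\phi(x)-\phi(y)|:\ x_i=y_i\text{ for }0\le i\le n-1\},$$
and for continuous $F:\Omega\to\mathbb R$ put
$$L_i(F)=\sup\{|F(x)-F(y)|:\ x_j=y_j\ \ \forall j\ne i\}.$$
Let $(v_n)_{n\ge1}$ be nonincreasing with $\sum_nv_n<\infty$. There is a constant $C_*\in(0,\infty)$, depending only on $(v_n)$ (not even on $A$), such that for every $\phi$ with $\mathrm{var}_n(\phi)\le v_n$ for all $n\ge1$, with equilibrium state $\mu_\phi$, and every continuous $F$ with $\sum_iL_i(F)^2<\infty$,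
$$\int e^F\,d\mu_\phi\le\exp\Big(\int F\,d\mu_\phi\Big)\exp\Big(C_*\sum_iL_i(F)^2\Big).\tag{1}$$
Consequently, if $\sum_n\mathrm{var}_n(\phi)<\infty$, then for every $\theta\in(0,1)$ the process $(x,Tx,\dots)$, $x\sim\mu_\phi$, satisfies the Gaussian concentration bound (2) below with $C=C_*/(1-\theta)^2$, where $C_*$ is obtained from $v_n=\mathrm{var}_n(\phi)$.

Let us unpack this. A function $\phi$ on $\Omega$ is called a potential, and $\mathrm{var}_n(\phi)$ measures how much $\phi$ can still see beyond its first $n$ coordinates. If $\phi(x)=\varphi(x_0,x_1)$, then $\mathrm{var}_n(\phi)=0$ for $n\ge2$. If $A=\{-1,1\}$ and $\phi(x)=\sum_{n\ge1}n^{-\alpha}x_0x_n$ with $\alpha>1$, then $\mathrm{var}_n(\phi)=2\sum_{m\ge n}m^{-\alpha}$ for $n\ge 1$, which is of order $n^{1-\alpha}$; so the variations are summable exactly when $\alpha>2$.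

An **equilibrium state** of $\phi$ is a $T$-invariant probability measure that maximizes $h(\mu)+\int\phi\,d\mu$ over $T$-invariant probability measures, $h$ being the Kolmogorov–Sinai entropy. When $\sum_n\mathrm{var}_n(\phi)<\infty$ there is exactly one, called $\mu_\phi$. Example: if $\phi(x)=\varphi(x_0)$, then for invariant $\mu$ with one-site marginal $m$ we have
$$h(\mu)+\int\phi\,d\mu\le\sum_am(a)\big(-\log m(a)+\varphi(a)\big)\le\log\sum_ae^{\varphi(a)}.$$
Both are equalities exactly when $\mu$ is the product measure with weights proportional to $e^{\varphi(a)}$. So that product measure is $\mu_\phi$.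

For the concentration bound, fix $\theta\in(0,1)$ and the metric $d_\theta(x,y)=\theta^{\min\{i\ge0:\,x_i\ne y_i\}}$ for $x\neq y$, $d_\theta(x,x)=0$. A function $K:\Omega^n\to\mathbb R$ is **separately $d_\theta$-Lipschitz** if for each $i$ there is a constant $\mathrm{Lip}_{\theta,i}(K)$ such that changing only the $i$-th argument from $x_i$ to $x_i'$ changes $K$ by at most $\mathrm{Lip}_{\theta,i}(K)\,d_\theta(x_i,x_i')$. Example: on $A=\{-1,1\}$, the function $K(x^{(0)},\dots,x^{(n-1)})=\sum_ix^{(i)}_0$ has $\mathrm{Lip}_{\theta,i}(K)\le2$. The **Gaussian concentration bound** asks for a constant $C>0$, independent of $n$ and $K$, with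
$$\int e^{K(x,Tx,\dots,T^{n-1}x)}\,d\mu_\phi(x)\le\exp\Big(\int K(x,\dots,T^{n-1}x)\,d\mu_\phi(x)\Big)\exp\Big(C\sum_{j=0}^{n-1}\mathrm{Lip}_{\theta,j}(K)^2\Big).\tag{2}$$

The problem comes from J.-R. Chazottes, J. Moles, E. Ugalde, "Gaussian Concentration bound for potentials satisfying Walters condition with subexponential continuity rates", arXiv:1902.07146 (2019). The known theorem gives (2) under conditions on the decay of the Walters modulus of $\phi$; in particular it holds when $\mathrm{var}_n(\phi)=O(n^{-\alpha})$ with $\alpha>2$. The conjecture is that (2) holds whenever $\sum_n\mathrm{var}_n(\phi)<\infty$. Theorem 1 says yes.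

**From (1) to (2).** This step converts Lipschitz constants of $K$ into coordinate oscillations. The sequence $\mathrm{var}_n(\phi)$ is nonincreasing, so $v_n=\mathrm{var}_n(\phi)$ is allowed. Let $F(x)=K(x,Tx,\dots,T^{n-1}x)$. Changing the arguments of $K$ one at a time gives $|K(x)-K(y)|\le\sum_i\mathrm{Lip}_{\theta,i}(K)d_\theta(x_i,y_i)$, so $K$ is jointly continuous and $F$ is continuous. If $x,x'$ differ only at coordinate $i$, then $T^jx,T^jx'$ differ only at coordinate $i-j$ if $j\le i$, and are equal if $j>i$. Hence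
$$L_i(F)\le\sum_{j\le\min(i,n-1)}\theta^{i-j}\,\mathrm{Lip}_{\theta,j}(K).$$
The right side is the convolution of $(\theta^r)_{r\ge0}$ with $(\mathrm{Lip}_{\theta,j}(K))_j$. Young's inequality $\|a*b\|_2\le\|a\|_1\|b\|_2$ gives $\sum_iL_i(F)^2\le(1-\theta)^{-2}\sum_j\mathrm{Lip}_{\theta,j}(K)^2$, and (1) becomes (2) with $C=C_*/(1-\theta)^2$. From now on we prove (1).

## 2. The sub-Gaussian norm of a function

All laws in this section live on finite sets. We write $\nu F$ or $\nu(F)$ for $\int F\,d\nu$, $\mathrm{osc}(F)=\max F-\min F$, and $H(\rho|\nu)=\rho(\log\frac{d\rho}{d\nu})$ for relative entropy.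

**Definition.** $\tau_\nu(F)$ is the least $t\ge0$ such that $\nu(e^{\lambda(F-\nu F)})\le e^{\lambda^2t^2/2}$ for all $\lambda\in\mathbb R$.

Such $t$ exist by (P2) below. Expanding at $\lambda=0$ shows $\tau_\nu(F)^2\ge\mathrm{Var}_\nu(F)$, so $\tau_\nu(F)=0$ iff $F$ is $\nu$-a.s. constant. Example: for a fair coin $F=\pm1$ we have $\nu(e^{\lambda F})=\cosh\lambda\le e^{\lambda^2/2}$, so $\tau=1$. For the sum of $n$ independent fair coins, $\nu(e^{\lambda F})=(\cosh\lambda)^n$, so $\tau=\sqrt n$, while half the oscillation is $n$. The gain of $\sqrt n$ over the oscillation will be essential.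

In this language, (1) for a function of finitely many coordinates follows from $\tau_{\mu_\phi}(F)^2\le2C_*\sum_iL_i(F)^2$. Here are the rules for $\tau$.

**(P1)** $\tau_\nu(F+G)\le\tau_\nu(F)+\tau_\nu(G)$. *Proof.* Let $F,G$ be centered and $t_1,t_2$ their norms. If one is $0$ that function vanishes a.s. Otherwise Hölder with $p=\frac{t_1+t_2}{t_1}$, $q=\frac{t_1+t_2}{t_2}$ gives
$$\nu(e^{\lambda(F+G)})\le\nu(e^{p\lambda F})^{1/p}\nu(e^{q\lambda G})^{1/q}\le e^{\lambda^2(pt_1^2+qt_2^2)/2}=e^{\lambda^2(t_1+t_2)^2/2}.$$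

**(P2)** If $F$ takes values in an interval of length $b$, then $\tau_\nu(F)\le b/2$. This is Hoeffding's lemma.

**(P3)** Let $\nu$ be a law on $S_1\times S_2$ and $f(x_1)=\nu(F|x_1)$. Then
$$\tau_\nu(F)^2\le\tau_\nu(f)^2+\sup_{x_1}\tau_{\nu(\cdot|x_1)}\big(F(x_1,\cdot)\big)^2 .$$
*Proof.* Since $\nu F=\nu f$, we have $\nu(e^{\lambda(F-\nu F)})=\nu\big(e^{\lambda(f-\nu f)}\,\nu(e^{\lambda(F-f)}|x_1)\big)$. Bound the inner factor uniformly in $x_1$, then the outer one.

**(P4)** $\tau_\nu(F)\le t$ iff $|\rho F-\nu F|\le t\sqrt{2H(\rho|\nu)}$ for all $\rho\ll\nu$. *Proof.* Use the Gibbs variational formula $\log\nu(e^{G})=\sup_{\rho\ll\nu}(\rho G-H(\rho|\nu))$ with $G=\lambda(F-\nu F)$. If $\tau_\nu(F)\le t$, then $\lambda(\rho F-\nu F)\le H+\lambda^2t^2/2$ with $H=H(\rho|\nu)$. If $t,H>0$ take $\lambda=\pm\sqrt{2H}/t$: the right side is $2H$ and the claim follows. If $H=0$ then $\rho=\nu$; if $t=0$ then $F$ is a.s. constant. Conversely, $\log\nu(e^{\lambda(F-\nu F)})\le\sup_{\rho}\big(|\lambda|t\sqrt{2H}-H\big)\le\lambda^2t^2/2$,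 because $|\lambda|tu-u^2/2\le\lambda^2t^2/2$ for every $u$.

**(P5)** (change of measure) If $d\nu'/d\nu\le Q$, then $\tau_{\nu'}(F)^2\le Q\,\tau_\nu(F)^2$. *Proof.* Put $\tilde h=d\nu'/d\nu$ and $s=1/Q$, so $0\le s\tilde h\le1$. For $\rho\ll\nu'$ let $f=d\rho/d\nu'$ (set $f=1$ where $\tilde h=0$) and
$$d\tilde\rho=\big((1-s\tilde h)\cdot1+s\tilde hf\big)\,d\nu .$$
This density is nonnegative with integral $1+s(\nu'f-1)=1$, and $\tilde\rho F-\nu F=s\,\nu(\tilde h(f-1)F)=s(\rho F-\nu'F)$. Let $\Psi(u)=u\log u-u+1$, which is convex with $\Psi(1)=0$. By convexity $\Psi(d\tilde\rho/d\nu)\le s\tilde h\Psi(f)$, so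
$$H(\tilde\rho|\nu)=\nu\big(\Psi(d\tilde\rho/d\nu)\big)\le s\,\nu'(\Psi(f))=s\,H(\rho|\nu').$$
By (P4), $s|\rho F-\nu'F|\le\tau_\nu(F)\sqrt{2sH(\rho|\nu')}$, i.e. $|\rho F-\nu'F|\le\sqrt Q\,\tau_\nu(F)\sqrt{2H(\rho|\nu')}$. Apply (P4) again.

**(P6)** If $\rho_2=e^h\rho_1/Z$, then $|\rho_2g-\rho_1g|\le\frac12\mathrm{osc}(h)\,\tau_{\rho_1}(g)$. *Proof.* Let $\Lambda(s)=\log\rho_1(e^{sh})$. Then
$$H(\rho_2|\rho_1)=\rho_2(h)-\log Z=\Lambda'(1)-\Lambda(1)=\int_0^1s\Lambda''(s)\,ds\le\tfrac18\mathrm{osc}(h)^2,$$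
since $\Lambda''(s)$ is a variance of $h$, hence at most $\mathrm{osc}(h)^2/4$. Use (P4).

**(P7)** (removing an additive error) Let $d'$ be a pseudometric, $b\ge0$, and $|F(x)-F(y)|\le d'(x,y)+b$ for all $x,y$. Then $\tilde F(x)=\min_y(F(y)+d'(x,y))$ is 1-Lipschitz for $d'$ and $\tau_\nu(F)\le\tau_\nu(\tilde F)+b/2$. *Proof.* The Lipschitz property is the triangle inequality. Taking $y=x$ gives $\tilde F\le F$, and $F(y)+d'(x,y)\ge F(x)-b$ gives $\tilde F\ge F-b$. So $F-\tilde F$ takes values in $[0,b]$; use (P1) and (P2).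

**(P8)** (comparing energies) We call $E$ an energy of the law proportional to $e^{E}$. If two laws have energies differing by a function of sup norm at most $c$, then each has density at most $e^{2c}$ with respect to the other, and the same holds for their marginals. Also $e^h/Z\ge e^{-\mathrm{osc}(h)}$ in (P6). Both are immediate from $e^{\min h}\le Z\le e^{\max h}$.

## 3. Cutting the potential into dyadic windows

This section replaces $\mu_\phi$ by an explicit law on $A^N$. Put
$$\eta_j=v_{2^{j-1}}\ (j\ge1),\qquad B=\sum_{j\ge1}2^j\eta_j .$$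
For $j\ge2$, monotonicity gives $2^jv_{2^{j-1}}\le4\sum_{n=2^{j-2}+1}^{2^{j-1}}v_n$, so $B\le2v_1+4\sum_{n\ge2}v_n<\infty$.

Fix $z\in\Omega$ and let $\psi_j(x)=\phi(x_0\dots x_{2^j-1}z)$, $f_0=\psi_0$, $f_j=\psi_j-\psi_{j-1}$ for $j\ge1$. Then $f_j$ depends on the first $2^j$ coordinates, $\phi=\sum_{j\ge0}f_j$ uniformly, and $\|f_j\|_\infty\le\mathrm{var}_{2^{j-1}}(\phi)\le\eta_j$ for $j\ge1$. The function $f_0$ depends on one coordinate and no bound on it will be used. Example: for $\phi(x)=\sum_nn^{-\alpha}x_0x_n$ and $z=(1,1,\dots)$ one finds $f_j(x)=\sum_{2^{j-1}\le n<2^j}n^{-\alpha}x_0(x_n-1)$ for $j\ge1$.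

A **window** is an interval $w=[i,i+2^j)$ of sites, with the function $f_w(x)=f_j(x_i,\dots,x_{i+2^j-1})$. Let $\nu_N$ be the probability on $A^N$ with
$$\nu_N(a)\propto w_N(a):=\exp\sum_{w\subset[0,N)}f_w(a).$$

**Lemma 2.** $\mu_\phi[a]\le e^{4B}\nu_N(a)$ for all $N$ and $a\in A^N$, where $[a]$ is the cylinder of $a$.

*Proof.* First compare Birkhoff sums with $w_N$. Write $S_N\phi(ay)=\sum_{i<N}\sum_jf_j(\cdot)$ as a sum over windows that start in $[0,N)$. Those of length $2^j$ not contained in $[0,N)$ number fewer than $2^j$, and there are none for $j=0$. Hence $|S_N\phi(ay)-\log w_N(a)|\le B$ for all $y$, and so $|S_N\phi(ax)-S_N\phi(ay)|\le2B$.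

Now recall Walters' theorem (*Ruelle's operator theorem and g-measures*, Trans. AMS 214 (1975)): with $\mathcal L_\phi g(x)=\sum_{s\in A}e^{\phi(sx)}g(sx)$, for summable variations there are $\lambda>0$, a probability $\chi$ and a continuous $\xi>0$ with $\mathcal L_\phi^*\chi=\lambda\chi$, $\mathcal L_\phi\xi=\lambda\xi$, $\int\xi\,d\chi=1$, $\lambda^{-n}\mathcal L_\phi^n1\to\xi$ uniformly, and $\mu_\phi=\xi\chi$. Since $\mathcal L_\phi^n1(x)=\sum_{a\in A^n}e^{S_n\phi(ax)}$, the values of $\mathcal L^n_\phi1$ at two points have ratio at most $e^{2B}$, so $\sup\xi/\inf\xi\le e^{2B}$. Also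
$$\chi[a]=\lambda^{-N}\int\mathcal L_\phi^N1_{[a]}\,d\chi=\lambda^{-N}\int e^{S_N\phi(ay)}\,d\chi(y)\in[e^{-B},e^B]\cdot\lambda^{-N}w_N(a).$$
Hence $\mu_\phi[a]\le\sup\xi\;\lambda^{-N}e^Bw_N(a)$, and $1=\sum_{a}\mu_\phi[a]\ge\inf\xi\;\lambda^{-N}e^{-B}\sum_{a}w_N(a)$. Divide the first by the second. $\square$

By (P5) with $Q=e^{4B}$, it is enough to bound $\tau_{\nu_N}(F)$ uniformly in $N$.

## 4. Windows of length one and two, by hand

**Length one.** If $\phi(x)=\varphi(x_0)$, the law $\nu_N$ is a product. Peel off the coordinate $x_0$ with (P3): $f(x_0)=\nu_N(F|x_0)$ has oscillation at most $L_0$, so $\tau(f)\le L_0/2$ by (P2), and $F(x_0,\cdot)$ is a function of the other coordinates with oscillations at most $L_1,L_2,\dots$. By induction $\tau_{\nu_N}(F)^2\le\frac14\sum_iL_i^2$.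

**Length two.** Let $v_n=0$ for $n\ge2$. Then only $f_0$ and $f_1$ survive, $|f_1|\le v_1$, and
$$\nu_N\propto\exp\Big(\sum_if_0(x_i)+\sum_if_1(x_i,x_{i+1})\Big)$$
is a Markov chain. Changing $x_i$ from $a$ to $a'$ changes the energy of the future $(x_{i+1},\dots)$ by $f_1(a',x_{i+1})-f_1(a,x_{i+1})$, of sup norm at most $2v_1$. By (P8) the conditional law of $x_{i+1}$ given $x_i=a'$ is at least $e^{-4v_1}$ times the one given $x_i=a$. Let $G$ be a function of $(x_i,x_{i+1},\dots)$ with coordinate oscillations at most $L_i,L_{i+1},\dots$, and let $o_i$ be the largest possible oscillation in $x_i$ of $\nu_N(G|x_i)$ over such $G$. Write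
$$\nu(G|a)-\nu(G|a')=\int\big(G(a,\cdot)-G(a',\cdot)\big)d\nu(\cdot|a)+\big(\nu(\cdot|a)-\nu(\cdot|a')\big)G(a',\cdot).$$
The first term is at most $L_i$. In the second, given $x_{i+1}$ both laws agree, so we compare two laws of $x_{i+1}$ on a function of oscillation at most $o_{i+1}$. They share a common part of mass $e^{-4v_1}$, so the term is at most $\delta\,o_{i+1}$, $\delta=1-e^{-4v_1}$. Thus $o_i\le L_i+\delta o_{i+1}\le\dots\le\sum_{r\ge0}\delta^rL_{i+r}$. Revealing $x_0,x_1,\dots$ in turn, (P3) and (P2) give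
$$\tau_{\nu_N}(F)^2\le\tfrac14\sum_io_i^2\le\tfrac14(1-\delta)^{-2}\sum_iL_i^2=\tfrac14e^{8v_1}\sum_iL_i^2 ,$$
again by Young's inequality. Neither $|A|$ nor $f_0$ enters. The scheme "change, let a fraction $\delta<1$ of the discrepancy survive, move right, repeat" will return in Section 7.

## 5. What long windows cost, and how to pay less

The obvious plan for general $\phi$ is the same: reveal $x_0,x_1,\dots$ one at a time and bound the oscillation $o_i$ of $\nu_N(F|x_0,\dots,x_i)$ in $x_i$. Let us see what this charges to windows of length $2^j$. Fewer than $2^j$ of them contain both $i$ and $i+1$, so changing $x_i$ changes the energy of the future through them by a function $h_j$ of $x_{i+1},\dots,x_{i+2^j-1}$ with $\|h_j\|_\infty\le2\cdot2^j\eta_j$. If $g$ is the conditional expectation of $F$ given these sites, (P6) and (P2) bound the effect of $h_j$ by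
$$\tfrac12\mathrm{osc}(h_j)\cdot\tfrac12\mathrm{osc}(g)\le2^j\eta_j\,\mathrm{osc}(g).$$
Even if we ignore all further propagation, $\mathrm{osc}(g)$ has to be bounded by $\sum_{i<r<i+2^j}L_r$. If all $L_r=1$, the charge at site $i$ is of order $2^j\eta_j\cdot2^j$. Summing over $j$, the bound is finite only if $\sum_j4^j\eta_j<\infty$, which is the same as $\sum_nnv_n<\infty$: monotonicity of $(v_n)$ gives $\sum_{2^{j-1}\le n<2^j}nv_n\le\frac12\,4^j\eta_j$ for $j\ge1$ and $4^j\eta_j\le16\sum_{2^{j-2}<n\le2^{j-1}}nv_n$ for $j\ge2$. For $v_n=n^{-\alpha}$ this means $\alpha>2$. For $v_n=n^{-3/2}$, which is summable, the argument gives nothing. This is a failure of the bound, not of the measure.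

Two economies are possible, and we need both. Write $|L|_U^2=\sum_{i\in U}L_i^2$.

First, (P6) asks for $\tau(g)$, not for $\mathrm{osc}(g)$. Suppose we already know $\tau\le\Gamma|L|_U$ for functions on a block $U$. Then the charge at $i$ is of order $2^j\eta_j\,\Gamma|L|_{[i,i+2^j)}$, and since $\sum_i|L|^2_{[i,i+2^j)}\le2^j|L|^2$, the square root of the sum of the squared charges is at most of order $2^j\eta_j\cdot2^{j/2}\Gamma|L|$, where the oscillations gave $2^j\eta_j\cdot2^j|L|$. For this we would need $\sum_j2^{3j/2}\eta_j<\infty$: better, not enough.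

Second, suppose windows of length $2^j$ were charged only at cut points that are multiples of $2^j$. Then the intervals $[i,i+2^j)$ are disjoint, $\sum_i|L|^2_{[i,i+2^j)}\le|L|^2$, and the total charge is of order $\sum_j2^j\eta_j\,\Gamma|L|=B\,\Gamma|L|$. This is finite exactly under our hypothesis. The price is that $\Gamma$, the unknown we want to bound, appears on the right. If only windows longer than some $2^k$ are charged in this way, its coefficient is small, and an inequality of the type $\Gamma\le\mathrm{const}+\frac12\Gamma$ closes the argument.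

To charge long windows only at sparse cut points, we cut space dyadically, coarsest cut first. When an interval is cut at its midpoint, the crossing windows of about its own length are simply deleted, at the price of a factor in $\tau$ given by (P5) and (P8). The product of these factors over all levels converges because $\sum_j2^j\eta_j<\infty$. Only the shorter crossing windows are kept, and only they are charged there.

## 6. Cells, chains of scales, and laws on dyadic intervals

**Cells and scales.** Fix $k\ge0$ (chosen in a moment). A *cell* is a block of $2^k$ consecutive sites $[c2^k,(c+1)2^k)$, $c\in\mathbb Z$. Bond $p$ separates cells $p-1$ and $p$. A window of length $2^j$ has *scale* $l=\max(0,j-k)$. It *crosses* bond $p$ if it contains sites on both sides; it then lies in the cells $[p-2^l,p+2^l)$. Fewer than $2^j$ windows of length $2^j$ cross a given bond (none if $j=0$), so the windows of scale $l$ crossing a given bond have total sup norm at most $a_l$, where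
$$a_0=\sum_{j=1}^k2^j\eta_j,\qquad a_l=2^{k+l}\eta_{k+l}\ (l\ge1),\qquad\sum_{l\ge0}a_l=B,\qquad\varepsilon_k:=\sum_{l\ge1}a_l\xrightarrow[k\to\infty]{}0 .$$

**Constants.** Choose $k$ with $24e^{28B}\varepsilon_k\le1$ and put
$$\kappa_0=1-e^{-12B},\quad\kappa_l=6e^{12B}a_l\ (l\ge1),\quad\kappa_+=\sum_{l\ge1}\kappa_l=6e^{12B}\varepsilon_k,\quad\kappa=\kappa_0+\kappa_+ .$$
Then $\kappa_+\le\frac14e^{-16B}$, so $1-\kappa=e^{-12B}-\kappa_+\ge\frac12e^{-12B}>0$, and
$$\frac{e^{4B}\kappa_+}{1-\kappa}\le12e^{28B}\varepsilon_k\le\tfrac12 .\tag{3}$$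

**Words.** A *word* is $\mathbf w=(l_1,\dots,l_j)$ with $j\ge1$ and $l_i\in\{0,1,2,\dots\}$. Put $|\mathbf w|=j$, $\kappa(\mathbf w)=\prod_i\kappa_{l_i}$, $s_i=\sum_{r\le i}2^{l_r}$ with $s_0=0$, and $s(\mathbf w)=s_j$. A word describes a chain of influences moving right from a bond $p$. For example $(0,2,1)$ has $(s_1,s_2,s_3)=(1,5,7)$: a disturbance of scale $0$ at bond $p$ creates one of scale $2$ at bond $p+1$, which creates one of scale $1$ at bond $p+5$, which acts on the cells $[p+5,p+7)$; the chain has weight $\kappa_0\kappa_2\kappa_1$. The words of length $j$ have total weight $\kappa^j$. Let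
$$\omega_{n,l}=\sum_{\mathbf w:\ l_1=l,\ \max l_i\le n,\ s(\mathbf w)>2^{n-1}}\kappa(\mathbf w),\qquad\omega_n=\sum_l\omega_{n,l}.$$
This is the weight of the chains that start at the left end of an interval of $2^n$ cells and reach its right half. We claim $\sum_n\omega_n<\infty$. A word of length $j$ with largest letter $\Lambda$ has $s\le j2^\Lambda$. If it contributes to $\omega_n$, then $\Lambda\le n$ and $2^{n-1}<j2^\Lambda$, so $n\in[\Lambda,\Lambda+1+\log_2j)$; this leaves at most $2+\log_2j$ values of $n$. Hence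
$$\sum_{n\ge m_1}\omega_n\le\sum_{\mathbf w:\ s(\mathbf w)>2^{m_1-1}}\kappa(\mathbf w)\,(2+\log_2|\mathbf w|).$$
Over all words the sum is $\sum_j\kappa^j(2+\log_2j)<\infty$, so the right side tends to $0$ as $m_1\to\infty$. **Fix $m_1\ge1$ with**
$$\sum_{n\ge m_1}\omega_n\le\tfrac12 .\tag{4}$$
Both $k$ and $m_1$ depend only on $(v_n)$.

**Dyadic intervals.** A dyadic interval of level $m$ is $I=[r2^m,(r+1)2^m)$, measured in cells, $r\in\mathbb Z$. $I^-$ and $I^+$ are its left and right halves, $p_I$ its midpoint, $\partial_l^-I$ and $\partial_l^+I$ its leftmost and rightmost $2^l$ cells ($l\le m$). For $I=[0,8)$: $m=3$, $I^+=[4,8)$, $p_I=4$, $\partial_1^+I=[6,8)$.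

**Laws with boundary fields.** $\mathcal M(I)$ is the set of laws on configurations on $I$ of the form
$$\nu(x)\propto\exp\Big(\sum_{w\subset I}f_w(x)+\sum_{l=0}^m\big(u_l^-(x_{\partial_l^-I})+u_l^+(x_{\partial_l^+I})\big)\Big),\qquad|u_l^\pm|\le a_l .$$
The fields $u_l^\pm$ stand for windows of scale $l$ that cross the ends of $I$. Windows contained in $I$ have scale at most $m$. All these laws have full support.

**Functions with a boundary term.** Write $x_i$ for the configuration in cell $i$. For $\ell=(\ell_i)_{i\in I}\ge0$ and $\beta=(\beta_0,\dots,\beta_{m-1})\ge0$, let $\mathcal K(I;\ell,\beta)$ be the set of $F$ with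
$$|F(x)-F(y)|\le\sum_{i\in I}\ell_i\mathbf 1[x_i\ne y_i]+\sum_{l=0}^{m-1}\beta_l\mathbf 1[x\ne y\text{ on }\partial_l^+I].$$
The $\beta$'s are needed because, when $I$ is cut, the conditional expectation of $F$ given the left half feels that half also through the windows crossing the cut, that is, through its right boundary. For example, on $I=[0,8)$ the function $F=c\,\mathbf 1[x_6x_7=\text{a fixed pattern}]$ lies in $\mathcal K(I;0,(0,c,0))$. The right side of the display is a pseudometric, as needed for (P7).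

**The quantity to bound.** Put $|\ell|_S^2=\sum_{i\in S}\ell_i^2$ and
$$V_I(\ell,\beta)=\sup\{\tau_\nu(F):\ \nu\in\mathcal M(I),\ F\in\mathcal K(I;\ell,\beta)\},$$
which is nondecreasing in $\beta$. Let $\Gamma_n$ be the least constant with $V_I(\ell,0)\le\Gamma_n|\ell|_I$ for all dyadic $I$ of level at most $n$ and all $\ell$. It is nondecreasing in $n$, and finite: by (P2) and Cauchy–Schwarz, $V_I(\ell,0)\le\frac12\sum_{i\in I}\ell_i\le\frac122^{n/2}|\ell|_I$. The goal is $\sup_n\Gamma_n<\infty$.

## 7. How far a change of the left boundary field is felt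

The next lemma is the nearest-neighbour computation of Section 4 redone with all scales: it bounds the change of an expectation on $R$ when one left field changes, by a sum over chains.

**Lemma 3.** Let $R=[p,q)$ be dyadic of level $n\ge1$, $\Gamma=\Gamma_n$, $G\in\mathcal K(R;\ell,\beta)$, and let $\nu_1,\nu_2\in\mathcal M(R)$ differ only in $u_l^-$, where $0\le l\le n-1$. Then
$$|\nu_1G-\nu_2G|\le E_l+\omega_{n,l}\sum_{l'\le n-1}\beta_{l'},\qquad E_l:=\sum_{\mathbf w:\ l_1=l,\ \max l_i\le n}\kappa(\mathbf w)\,r_{l_j}(p+s_{j-1}),$$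
where $j=|\mathbf w|$, $r_0(p')=\ell_{p'}$, $r_l(p')=\Gamma|\ell|_{[p',p'+2^l)\cap R}$ for $l\ge1$, and $r_l(p')=0$ if $p'\ge q$.

*Proof.* Fix the fields $u_l^+$, common to $\nu_1,\nu_2$.

**Step 1: bookkeeping of interactions.** We need a family of laws that survives conditioning on everything to the left of a bond. Call *interactions* the windows $w\subset R$, with norm bound $\|f_w\|_\infty$, and the $u_l^\pm$, $l\le n$, with scale $l$ and norm bound $a_l$. All of them live on intervals. By convention the $u_l^-$ also cross bond $p$. For every bond $p'\in[p,q)$: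

* the interactions of scale $l$ crossing $p'$ have norm bounds with sum at most $3a_l$: at most $a_l$ for the windows, $a_l$ for $u_l^+$, $a_l$ for $u_l^-$;
* to the right of $p'$ they depend only on cells in $[p',p'+2^l)\cap R$. For windows this was noted in Section 6. For $u_l^-$, $\partial_l^-R=[p,p+2^l)$ and $p\le p'$. For $u_l^+$, if $\partial_l^+R=[q-2^l,q)$ crosses $p'$ then $q<p'+2^l$.

Let $\mathcal Q(p')$ be the set of laws on configurations of $[p',q)$ whose energy consists of all interactions that live on $[p',q)$ and do not cross $p'$, plus, for each interaction $J$ crossing $p'$, an arbitrary function $g_J$ of the cells of $J$ in $[p',q)$, bounded by the norm bound of $J$. Then $\nu_1,\nu_2\in\mathcal Q(p)$.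

**Step 2: closure under conditioning.** If $\rho\in\mathcal Q(p')$ and $p'<p''<q$, then the conditional law on $[p'',q)$ given the cells of $[p',p'')$ is in $\mathcal Q(p'')$. To see this, follow each term of $\rho$ (an interaction on $[p',q)$ not crossing $p'$, or some $g_J$). If its interaction has no cell in $[p'',q)$, it becomes a constant. If it lives on $[p'',q)$ and does not cross $p''$, it is unchanged. Otherwise its interaction $J$ crosses $p''$, and freezing the cells in $[p',p'')$ turns the term into a function of the cells of $J$ in $[p'',q)$ with the same bound. Conversely, each $J$ crossing $p''$ contains cells on both sides of $p''$, hence meets $[p',p'')$; it either lives on $[p',q)$ without crossing $p'$, or crosses $p'$. So it yields exactly one such function.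

**Step 3: functions and influences.** Let $\mathcal K_{p'}$ be the set of $G'$ on $[p',q)$ with
$$|G'(x)-G'(y)|\le\sum_{i\ge p'}\ell_i\mathbf 1[x_i\ne y_i]+\sum_{l'}\beta_{l'}\mathbf 1[x\ne y\text{ on }\partial_{l'}^+R\cap[p',q)].$$
Freezing the cells of $[p',p'')$ maps $\mathcal K_{p'}$ into $\mathcal K_{p''}$. Let $\alpha_l(p')$ be the supremum of $|\rho_1G'-\rho_2G'|$ over $G'\in\mathcal K_{p'}$ and pairs $\rho_1,\rho_2\in\mathcal Q(p')$ that differ only in the $g_J$ of scale $l$. Let $\alpha(p')$ be the supremum over all pairs in $\mathcal Q(p')$, and $\alpha(p')=\alpha_l(p')=0$ for $p'\ge q$. These are finite. Two laws in $\mathcal Q(p')$ differ only in their $g_J$; replacing these scale by scale stays in $\mathcal Q(p')$, so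
$$\alpha(p')\le\sum_{l\le n}\alpha_l(p').\tag{5}$$
For $U\subset R$ put $\beta[U]=\sum_{l'}\beta_{l'}\mathbf 1[U\cap\partial_{l'}^+R\ne\emptyset]$.

**Step 4: one link of the chain.** We claim that for $p\le p'<q$, $l\le n$ and $U=[p',p'+2^l)\cap R$,
$$\alpha_l(p')\le\kappa_l\big(r_l(p')+\beta[U]+\alpha(p'+2^l)\big).\tag{6}$$
Let $\rho_1,\rho_2,G'$ be as in the definition of $\alpha_l(p')$. By Step 1, $\rho_2=e^h\rho_1/Z$ where $h$ depends on $x_U$ only and $\|h\|_\infty\le6a_l$, so $\mathrm{osc}(h)\le12a_l$. Let $g(x_U)=\rho_1(G'|x_U)$. The two laws have the same conditional laws given $x_U$, so $\rho_2G'-\rho_1G'=\rho_2g-\rho_1g$. As in Section 4,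
$$g(x_U)-g(y_U)=\int\big(G'(x_U,\cdot)-G'(y_U,\cdot)\big)d\rho_1(\cdot|x_U)+\big(\rho_1(\cdot|x_U)-\rho_1(\cdot|y_U)\big)G'(y_U,\cdot).$$
The first term is at most $\sum_{i\in U}\ell_i\mathbf 1[x_i\ne y_i]+\beta[U]$ in absolute value. In the second, both conditional laws are in $\mathcal Q(p'+2^l)$ by Step 2 and $G'(y_U,\cdot)\in\mathcal K_{p'+2^l}$, so it is at most $\alpha(p'+2^l)$; if $p'+2^l\ge q$ there is no second term. Therefore
$$|g(x_U)-g(y_U)|\le\sum_{i\in U}\ell_i\mathbf 1[x_i\ne y_i]+b,\qquad b=\beta[U]+\alpha(p'+2^l).\tag{7}$$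

*Case $l=0$.* The norm $a_0$ need not be small, so we use the common part, as for the Markov chain. On the cell $U=\{p'\}$, (P8) gives $\rho_2|_U\ge e^{-\mathrm{osc}(h)}\rho_1|_U\ge e^{-12B}\rho_1|_U$. So $\rho_2|_U=e^{-12B}\rho_1|_U+(1-e^{-12B})\rho'$ for some law $\rho'$ (if $B=0$, simply $\rho_2|_U=\rho_1|_U$). Hence $|\rho_2g-\rho_1g|\le\kappa_0\,\mathrm{osc}(g)\le\kappa_0(\ell_{p'}+b)$, which is (6).

*Case $l\ge1$.* Here we use $\tau$ in place of the oscillation. By (P6), $|\rho_2g-\rho_1g|\le6a_l\,\tau_{\rho_1}(g)$. By (7) and (P7), $\tau_{\rho_1}(g)\le\tau_{\rho_1}(\tilde g)+\frac12b$ with $|\tilde g(x_U)-\tilde g(y_U)|\le\sum_{i\in U}\ell_i\mathbf 1[x_i\ne y_i]$. If we show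
$$\tau_{\rho_1}(\tilde g)\le e^{12B}\,\Gamma|\ell|_U,\tag{8}$$
then $|\rho_2g-\rho_1g|\le6a_l\big(e^{12B}r_l(p')+\frac12b\big)\le\kappa_l(r_l(p')+b)$, which is (6).

**Step 5: proof of (8), comparison with dyadic blocks.** The interval $U$ need not be dyadic, so we compare $\rho_1|_U$ with a product of laws on dyadic intervals. Since $l\le n$, $R$ is a union of dyadic intervals of level $l$, and $U$ meets one or two of them, $I_1,I_2$ (consecutive if two). Put $U_i=U\cap I_i$. If there are two, $U_1$ is right-aligned in $I_1$ and $U_2$ is left-aligned in $I_2$. If there is one, either $U=I_1$, or $U=[p',q)$ is right-aligned in $I_1$; in this case omit the index $2$ below. Let $\pi_i$ be the law on $U_i$ with energy $\sum_{w\subset U_i}f_w$, and $\sigma_i\in\mathcal M(I_i)$ the law with zero fields.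

The terms in the energy of $\rho_1$ are:

* windows inside $U_1$ or inside $U_2$;
* terms not touching $U$;
* terms from interactions crossing $p'$, or crossing the bond between $U_1$ and $U_2$, or crossing the right end of $U$, with total norm at most $3B+3B+3B$ by Step 1 (nothing crosses $q$);
* the $u_{l'}^+$ inside $U$, with total norm at most $B$.

The list is complete: if $p'>p$, each $u_{l'}^-$ crosses $p'$ or lies to its left, and if $p'=p$ it crosses by convention. Dropping the last two groups changes the energy by at most $10B$ and leaves a product of $\pi_1\otimes\pi_2$ with a law outside $U$. By (P8), $d\rho_1|_U/d(\pi_1\otimes\pi_2)\le e^{20B}$. Next, $U_i$ sits at one end of $I_i$, so at most one bond separates $U_i$ from $I_i\setminus U_i$. Dropping from $\sigma_i$ the windows crossing it, of total norm at most $\sum_la_l=B$, gives a product law with factor $\pi_i$. So $d\pi_i/d\sigma_i|_{U_i}\le e^{2B}$, and altogether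
$$\frac{d\rho_1|_U}{d(\sigma_1\otimes\sigma_2)|_U}\le e^{24B}.$$
View $\tilde g$ as a function on $I_1\times I_2$. The average of $\tilde g$ over $x_{U_2}$ is in $\mathcal K(I_1;\ell\mathbf 1_{U_1},0)$, and $\tilde g$ with $x_{U_1}$ frozen is in $\mathcal K(I_2;\ell\mathbf 1_{U_2},0)$. By (P3),
$$\tau_{\sigma_1\otimes\sigma_2}(\tilde g)^2\le\Gamma_l^2|\ell|_{U_1}^2+\Gamma_l^2|\ell|_{U_2}^2\le\Gamma^2|\ell|_U^2,$$
and (P5) with $Q=e^{24B}$ gives (8). This proves (6).

**Step 6: iteration.** Inserting (5) at $p'+2^l$ into (6),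
$$\alpha_l(p')\le\kappa_l\big(r_l(p')+\beta[U]\big)+\kappa_l\sum_{l'\le n}\alpha_{l'}(p'+2^l).$$
We deduce, by induction on $q-p'$,
$$\alpha_l(p')\le\sum_{\mathbf w:\ l_1=l,\ \max l_i\le n,\ p'+s_{j-1}<q}\kappa(\mathbf w)\Big(r_{l_j}(p'+s_{j-1})+\beta\big[[p'+s_{j-1},p'+s_j)\cap R\big]\Big).$$
Indeed the first summand is the contribution of the one-letter word $(l)$. A word $\mathbf w'$ with first letter $l'$ in the bound for $\alpha_{l'}(p'+2^l)$ corresponds to the word $(l,\mathbf w')$, whose weight is $\kappa_l\kappa(\mathbf w')$ and whose partial sums are those of $\mathbf w'$ shifted by $2^l$. If $p'+2^l\ge q$ nothing is added.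

Now take $p'=p$. For $l'\le n-1$ we have $\partial_{l'}^+R\subset[p+2^{n-1},q)$, so the $\beta$-term of a word vanishes unless $s_j>2^{n-1}$, and it is always at most $\sum_{l'}\beta_{l'}$. Hence the $\beta$-terms contribute at most $\omega_{n,l}\sum_{l'}\beta_{l'}$ and the $r$-terms at most $E_l$. Since $|\nu_1G-\nu_2G|\le\alpha_l(p)$, the lemma follows. $\square$

## 8. Cutting an interval in half

This lemma expresses $V_I$ through the two halves, and records the boundary weights that the left half acquires.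

**Lemma 4.** Let $I$ be dyadic of level $m\ge2$ and $\beta=(\beta_0,\dots,\beta_{m-1})$. Put $D_l=E_l+\omega_{m-1,l}\sum_{l'\le m-2}\beta_{l'}$ for $0\le l\le m-2$, with $E_l$ from Lemma 3 for $R=I^+$, $n=m-1$. Then
$$V_I(\ell,\beta)\le\tfrac12\beta_{m-1}+e^{3a_m+a_{m-1}}\Big(V_{I^-}(\ell,(D_0,\dots,D_{m-2}))^2+V_{I^+}(\ell,(\beta_0,\dots,\beta_{m-2}))^2\Big)^{1/2}.$$

*Proof.* Let $\nu\in\mathcal M(I)$, $F\in\mathcal K(I;\ell,\beta)$, $L=I^-$, $R=I^+$, $p=p_I$.

**Step 1: remove $\beta_{m-1}$.** Its set $\partial_{m-1}^+I=R$ is the whole right half, too large to pass on. By (P7) with $b=\beta_{m-1}$ we may replace $\beta_{m-1}$ by $0$ at an additive cost $\frac12\beta_{m-1}$.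

**Step 2: delete the longest interactions.** Delete from the energy the fields $u_m^\pm$ and the windows in $I$ of scales $m-1$ and $m$ crossing $p$. Their total norm is at most $2a_m+a_{m-1}+a_m=3a_m+a_{m-1}$, so by (P8) and (P5) this costs a factor $e^{3a_m+a_{m-1}}$ in $\tau$. Call the new law $\nu^\circ$.

**Step 3: describe $\nu^\circ$.** For $l\le m-2$ let $v_l(x_L,x_R)$ be the sum of $f_w$ over the windows $w\subset I$ of scale $l$ crossing $p$. Then $|v_l|\le a_l$, and $v_l$ depends only on $x_{\partial_l^+L}$ and $x_{\partial_l^-R}$. The remaining terms of $\nu^\circ$ are windows inside $L$ or inside $R$ and, for $l\le m-1$, the fields $u_l^-$ on $\partial_l^-I=\partial_l^-L$ and $u_l^+$ on $\partial_l^+I=\partial_l^+R$.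

*The law on $R$ given $x_L$* is therefore in $\mathcal M(R)$, with left fields $v_l(x_L,\cdot)$ for $l\le m-2$ and $0$ for $l=m-1$. Also $F(x_L,\cdot)\in\mathcal K(R;\ell,(\beta_0,\dots,\beta_{m-2}))$.

*The marginal on $L$ is in $\mathcal M(L)$.* Its energy is that of the $L$-terms plus $\log\int\exp\big(\sum_{l\le m-2}v_l(x_L,\cdot)\big)d\nu_R$, where $\nu_R$ is the law with the $R$-terms only. Put $W^{(l)}=\log\int\exp(\sum_{l'\le l}v_{l'}(x_L,\cdot))\,d\nu_R$ and $W^{(-1)}=0$, so the extra term is $\sum_{l\le m-2}(W^{(l)}-W^{(l-1)})$. The $l$-th difference is the logarithm of an average of $e^{v_l}$, hence bounded by $a_l$. It depends only on $x_{\partial_l^+L}$, because $\partial_{l'}^+L\subset\partial_l^+L$ for $l'\le l$. So these differences are admissible right fields of scales $l\le m-2$; the right field of scale $m-1$ is $0$.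

**Step 4: the function $f(x_L)=\nu^\circ(F|x_L)$.** We have
$$f(x_L)-f(y_L)=\int\big(F(x_L,\cdot)-F(y_L,\cdot)\big)d\nu^\circ(\cdot|x_L)+\big(\nu^\circ(\cdot|x_L)-\nu^\circ(\cdot|y_L)\big)F(y_L,\cdot).$$
The first term is at most $\sum_{i\in L}\ell_i\mathbf 1[x_i\ne y_i]$ in absolute value, since $\partial_l^+I\subset R$ for $l\le m-1$. In the second, replace the left fields $v_l(x_L,\cdot)$ by $v_l(y_L,\cdot)$ one scale at a time, $l=0,\dots,m-2$. All intermediate laws are in $\mathcal M(R)$. Step $l$ is void if $x_L=y_L$ on $\partial_l^+L$; otherwise Lemma 3 with $n=m-1$ bounds the change by $D_l$. Hence $f\in\mathcal K(L;\ell,(D_0,\dots,D_{m-2}))$.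

Now (P3) gives $\tau_{\nu^\circ}(F)^2\le V_L(\ell,(D_0,\dots,D_{m-2}))^2+V_R(\ell,(\beta_0,\dots,\beta_{m-2}))^2$. With Steps 1 and 2 this is the lemma. $\square$

## 9. Summing over the dyadic tree

**Proposition 5.** For all $M$,
$$\Gamma_M\le G_*:=e^{4B}\Big(2^{m_1/2}+\frac{2\kappa_0}{1-\kappa}\Big).$$

*Proof.* For $I$ of level at most $m_1$, $V_I(\ell,0)\le\frac12\sum_{i\in I}\ell_i\le\frac122^{m_1/2}|\ell|_I$, so the claim holds for $M\le m_1$. Let $M>m_1$ and assume $\Gamma:=\Gamma_{M-1}\le G_*$. Let $I_0$ be dyadic of level $M$ with weights $\ell$, and $|\ell|=|\ell|_{I_0}$. It suffices to show $V_{I_0}(\ell,0)\le G_*|\ell|$.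

**Step 1: the tree and its boundary weights.** We apply Lemma 4 repeatedly and name what it produces. Consider the dyadic subintervals of $I_0$ of level at least $m_1$; the leaves are those of level $m_1$, and $m(I)$ is the level of $I$. Set $\beta^{I_0}=0$ and, for a non-leaf node $I$ of level $m$,
$$D_l^I=E_l^I+\omega_{m-1,l}\sum_{l'\le m-2}\beta_{l'}^I\quad(l\le m-2),\qquad\beta^{I^-}=(D_0^I,\dots,D_{m-2}^I),\qquad\beta^{I^+}=(\beta_0^I,\dots,\beta_{m-2}^I),$$
where $E_l^I$ is as in Lemma 3 for $R=I^+$, but computed with the constant $\Gamma=\Gamma_{M-1}\ge\Gamma_{m-1}$. Since $V$ is monotone in $\beta$, Lemma 4 holds at every non-leaf node (whose level is at least $m_1+1\ge2$) with these quantities.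

**Step 2: unrolling.** Put $\Phi_{m'}=\big(\sum_{I'\text{ of level }m'}V_{I'}(\ell,\beta^{I'})^2\big)^{1/2}$ and $c_m=e^{3a_m+a_{m-1}}$. Lemma 4 and Minkowski's inequality give, for $m_1<m\le M$,
$$\Phi_m\le\tfrac12\Big(\sum_{I\text{ of level }m}(\beta_{m-1}^I)^2\Big)^{1/2}+c_m\Phi_{m-1}.$$
Since $\prod_{m>m_1}c_m=\exp\sum_{m>m_1}(3a_m+a_{m-1})\le e^{4B}$,
$$V_{I_0}(\ell,0)=\Phi_M\le e^{4B}\Big[\Phi_{m_1}+\tfrac12\sum_{m'=m_1+1}^M\Big(\sum_{I'\text{ of level }m'}(\beta_{m'-1}^{I'})^2\Big)^{1/2}\Big].\tag{9}$$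
At a leaf $\lambda$, (P2) gives $V_\lambda(\ell,\beta^\lambda)\le\frac12\big(2^{m_1/2}|\ell|_\lambda+\sum_{l<m_1}\beta_l^\lambda\big)$, so
$$\Phi_{m_1}\le\tfrac122^{m_1/2}|\ell|+\tfrac12\sum_{l<m_1}\Big(\sum_\lambda(\beta_l^\lambda)^2\Big)^{1/2}.\tag{10}$$

**Step 3: each boundary weight is created once per cut.** We trace each $\beta$ to the cut that created it. Let $\|D_l\|^2=\sum_I(D_l^I)^2$ over the non-leaf nodes $I$ of level at least $l+2$, define $\|E_l\|$ in the same way, and let $X=\sum_l\|D_l\|$, a finite sum of finite terms. Let $I'$ be a node. If its right end is the right end of $I_0$, it is reached from $I_0$ by right steps only and $\beta^{I'}=0$. Otherwise let $I$ be the ancestor at which the path from $I_0$ to $I'$ makes its last left step. Then $I'\subset I^-$, the right end of $I'$ is $p_I$, and $\beta_l^{I'}=D_l^I$ for every $l<m(I')$, because right steps only truncate. Moreover $m(I)\ge m(I')+1\ge l+2$. Distinct nodes of equal level have distinct right ends, hence correspond to distinct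 $I$. So for each fixed level $m'$ and each $l<m'$,
$$\sum_{I'\text{ of level }m'}(\beta_l^{I'})^2\le\|D_l\|^2.\tag{11}$$
In (9) together with (10), each $l$ occurs at most once: at the leaves if $l<m_1$, and at level $m'=l+1$ if $l\ge m_1$. Hence
$$V_{I_0}(\ell,0)\le e^{4B}\big[\tfrac122^{m_1/2}|\ell|+\tfrac12X\big].\tag{12}$$

**Step 4: the bound on $\sum_l\|E_l\|$.** Here the sparseness of the cuts pays. By Minkowski's inequality,
$$\|E_l\|\le\sum_{\mathbf w:\ l_1=l}\kappa(\mathbf w)\Big(\sum_Ir_{l_j}(p_I+s_{j-1};I^+)^2\Big)^{1/2},$$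
where $r_{l_j}(\,\cdot\,;I^+)$ is the $r_{l_j}$ of Lemma 3 for $R=I^+$, and the inner sum is over non-leaf $I$ with $m(I)-1\ge\max_il_i$. The midpoint $p_I$ is an odd multiple of $2^{m(I)-1}$; this determines $m(I)$ and then $I$, so distinct nodes have distinct midpoints. Also $p_I$ is a multiple of $2^{l_j}$, since $l_j\le m(I)-1$. So for a fixed word the intervals $[p_I+s_{j-1},p_I+s_{j-1}+2^{l_j})$ are translates of one interval of length $2^{l_j}$ by distinct multiples of $2^{l_j}$, hence pairwise disjoint. Therefore the inner root is at most $|\ell|$ if $l_j=0$, and at most $\Gamma|\ell|$ if $l_j\ge1$. Summing over all words, with the last letter separated from the first $j-1$ ones,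
$$\sum_l\|E_l\|\le\sum_{j\ge1}\kappa^{j-1}(\kappa_0+\Gamma\kappa_+)|\ell|=\frac{\kappa_0+\Gamma\kappa_+}{1-\kappa}|\ell|.\tag{13}$$

**Step 5: the bound on $X$.** The $\beta$'s also feed back into the $D$'s. Applying Minkowski's inequality over the levels $m$ of $I$, then over $l'$, and then (11),
$$\|D_l\|\le\|E_l\|+\sum_{m>m_1}\omega_{m-1,l}\sum_{l'}\|D_{l'}\|.$$
Summing over $l$ and using (4), $X\le\sum_l\|E_l\|+\big(\sum_{n\ge m_1}\omega_n\big)X\le\sum_l\|E_l\|+\frac12X$. As $X<\infty$, (13) gives
$$X\le2\,\frac{\kappa_0+\Gamma\kappa_+}{1-\kappa}|\ell|.$$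

**Step 6: closing the induction.** Insert this in (12) and use (3):
$$V_{I_0}(\ell,0)\le e^{4B}\Big[\tfrac122^{m_1/2}+\frac{\kappa_0}{1-\kappa}\Big]|\ell|+\frac{e^{4B}\kappa_+}{1-\kappa}\,\Gamma|\ell|\le\tfrac12G_*|\ell|+\tfrac12G_*|\ell|=G_*|\ell|.\qquad\square$$

Note the two different roles in (13): short windows are strong ($\kappa_0$ may be close to $1$), but they enter without the factor $\Gamma$; long windows carry $\Gamma$, but with the small coefficient $\kappa_+$.

## 10. From dyadic intervals back to the equilibrium state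

**Proof of Theorem 1.** Let $N=2^{k+M}$ and let $F_N$ be a function on $A^N$ with oscillation at most $L_i$ in coordinate $i$. As a function of the cells it belongs to $\mathcal K([0,2^M);\ell,0)$ with $\ell_c=\sum_{i\in c}L_i$, and $|\ell|^2\le2^k\sum_iL_i^2$ by Cauchy–Schwarz. The law $\nu_N$ belongs to $\mathcal M([0,2^M))$, with zero fields. So Proposition 5 gives $\tau_{\nu_N}(F_N)^2\le G_*^2\,2^k\sum_iL_i^2$. By Lemma 2 and (P5), under the marginal of $\mu_\phi$ on $A^N$,
$$\tau_{\mu_\phi}(F_N)^2\le e^{4B}G_*^2\,2^k\sum_iL_i^2 .$$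
Taking $\lambda=1$ in the definition of $\tau$,
$$\int e^{F_N}\,d\mu_\phi\le\exp\Big(\int F_N\,d\mu_\phi\Big)\exp\Big(C_*\sum_iL_i^2\Big),\qquad C_*=\tfrac12e^{4B}G_*^2\,2^k .$$
For continuous $F$ take $F_N(x)=F(x_0\dots x_{N-1}z)$, whose coordinate oscillations are at most $L_i(F)$. By uniform continuity $F_N\to F$ uniformly, and $M\to\infty$ gives (1). The constants $B,k,m_1,G_*$ depend only on $(v_n)$, and $C_*>0$. The bound (2) was deduced from (1) in Section 1. $\blacksquare$

## 11. Variations of order $1/n$: a counterexample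

This section relies on quoted results and nothing above depends on it. It shows that the hypothesis of summable variations cannot be weakened to $\mathrm{var}_n(\phi)=O(1/n)$.

Let $A=\{-1,1\}$ and $\phi(x)=\gamma\sum_{n\ge1}n^{-2}x_0x_n$ with $\gamma>0$, so $\mathrm{var}_n(\phi)=2\gamma\sum_{m\ge n}m^{-2}=O(1/n)$. *For $\gamma$ large, no equilibrium state of $\phi$ satisfies the Gaussian concentration bound.* We use three facts.

* (a) For the Ising interaction $-\gamma|i-j|^{-2}\sigma_i\sigma_j$ on $\mathbb Z$ and $\gamma$ large there are translation-invariant Gibbs measures $\mu^\pm$ with $\mu^+(\sigma_0)=-\mu^-(\sigma_0)>0$ (Fröhlich–Spencer, Comm. Math. Phys. 84 (1982)).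
* (b) For this absolutely summable interaction, a shift-invariant measure on $\{\pm1\}^{\mathbb Z}$ maximizes $h(\mu)+\int\phi\,d\mu$ iff it is Gibbs (the variational principle; Georgii, *Gibbs Measures and Phase Transitions*, Thm 15.39). Here $\int\phi\,d\mu$ is minus the mean energy per site.
* (c) The natural extension identifies $T$-invariant measures on $\Omega$ with shift-invariant measures on $A^{\mathbb Z}$, preserving $h$ and $\int\phi$.

**Step 1: two equilibrium states are close in relative entropy.** Let $\mu,\nu$ be equilibrium states with marginals $\mu_n,\nu_n$ on $[0,n)$. By the DLR equations, both $\mu_n(a)$ and $\nu_n(a)$ lie within a factor $e^{\pm2\Delta_n}$ of the free-boundary Gibbs weight of $a$, where $\Delta_n$ bounds the interaction between inside and outside: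
$$\Delta_n=\gamma\sum_{0\le i<n}\ \sum_{j\notin[0,n)}|i-j|^{-2}\le2\gamma\sum_{r\ge1}\min(r,n)\,r^{-2}=O(\log n),$$
since at most $2\min(r,n)$ pairs are at distance $r$. So $d\nu_n/d\mu_n\le e^{4\Delta_n}$ and $H(\nu_n|\mu_n)\le4\Delta_n=O(\log n)$.

**Step 2: concentration would force equal magnetizations.** Suppose $\mu$ satisfies the bound with constant $C$. Apply it to $\lambda K$ with $K(x^{(0)},\dots,x^{(n-1)})=\sum_{i<n}x_0^{(i)}$, for which $\mathrm{Lip}_{\theta,i}(K)\le2$. With $F=\sum_{i<n}x_i$ this reads $\mu_n(e^{\lambda(F-\mu F)})\le e^{4Cn\lambda^2}$, so $\tau_{\mu_n}(F)^2\le8Cn$. By (P4),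
$$n\,|\nu(x_0)-\mu(x_0)|=|\nu_nF-\mu_nF|\le\sqrt{8Cn}\,\sqrt{2H(\nu_n|\mu_n)}=O\big(\sqrt{n\log n}\big).$$
Dividing by $n$ and letting $n\to\infty$, $\nu(x_0)=\mu(x_0)$ for every equilibrium state $\nu$. By (b) and (c), both $\mu^+$ and $\mu^-$ give equilibrium states, so this contradicts (a). $\square$
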